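# Complex algebras of subalgebras for weighted means on the line

## 1. Weighted means with a transcendental weight

A *groupoid* is a set with one binary operation, written $x\cdot y$ or $xy$. Fix a real number $p$ with $0<p<1$ and let $\mathbf R_p=(\mathbb R,\cdot)$ with
$$x\cdot y=(1-p)x+py .$$
This groupoid is idempotent, $xx\approx x$, and it is *entropic*, which means that
$$(xy)(zu)\approx(xz)(yu);$$
both sides equal $(1-p)^2x+p(1-p)(y+z)+p^2u$. Let $\mathcal V_p$ be the variety generated by $\mathbf R_p$. By Birkhoff's theorem it is the class of all groupoids that satisfy every identity of $\mathbf R_p$, so an identity holds in $\mathcal V_p$ if and only if it holds in $\mathbf R_p$.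

Let $\mathbf A\in\mathcal V_p$. A subalgebra of $\mathbf A$ is here a nonempty subset closed under the operation. If $B,C$ are subalgebras, put $BC=\{bc: b\in B,\ c\in C\}$. This is again a subalgebra, because $(bc)(b'c')=(bb')(cc')$. So the set $S(A)$ of all subalgebras is itself a groupoid, called $\mathrm{Sub}\,\mathbf A$, and $\mathrm{Sub}\,\mathcal V_p$ denotes the variety generated by all $\mathrm{Sub}\,\mathbf A$ with $\mathbf A\in\mathcal V_p$. For instance, in $\mathbf R_p$ the sets $B=[0,1]$ and $C=\{2\}$ are subalgebras, and $BC=[2p,1+p]$.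

Which identities survive when points are replaced by subalgebras? One inclusion is free. Since $aa=a$, every $\{a\}$ is a subalgebra, and $\{a\}\{b\}=\{ab\}$; so $a\mapsto\{a\}$ embeds $\mathbf A$ in $\mathrm{Sub}\,\mathbf A$, and $\mathcal V_p\subseteq\mathrm{Sub}\,\mathcal V_p$. Hence $\mathcal V_p=\mathrm{Sub}\,\mathcal V_p$ if and only if every identity of $\mathcal V_p$ holds in every $\mathrm{Sub}\,\mathbf A$, $\mathbf A\in\mathcal V_p$.

The danger lies in repeated variables. In $\mathrm{Sub}\,\mathbf A$ we have $(BC)C=\{(bc)c' : b\in B,\ c,c'\in C\}$, with $c$ and $c'$ chosen independently. In general, for a term $t(z_1,\dots,z_n)$ let $t^*$ be the term obtained by replacing the $j$-th occurrence of $z_i$ by a new variable $z_{ij}$. Then, for subalgebras $B_1,\dots,B_n$,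
$$t^{\mathrm{Sub}\,\mathbf A}(B_1,\dots,B_n)=\{t^*((b_{ij})) : b_{ij}\in B_i\}. \tag{1}$$
This is an induction on $t$. For a variable it is clear. If $t=t't''$, an element of $t(B_1,\dots,B_n)$ is a product of an element of $t'(B_1,\dots,B_n)$ and an independently chosen element of $t''(B_1,\dots,B_n)$, and $t^*$ is the product of $(t')^*$ and $(t'')^*$ written in disjoint sets of variables.

**Definition (linear).** A term is *linear* if every variable occurs in it at most once. An identity $t\approx s$ is linear if both $t$ and $s$ are. A *base* of a variety is a set of identities from which all its identities follow.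

The entropic law is linear; $xx\approx x$ and $(xy)y\approx(yx)x$ are not.

**Weights.** View a term $t$ as a binary tree whose leaves are the occurrences of variables. A leaf reached by $e$ right turns and $e'$ left turns gets the *weight* $X^e(1-X)^{e'}\in\mathbb Z[X]$. Let $W_{t,z}(X)$ be the sum of the weights of the leaves labelled $z$. For $t=(xy)x$, for example, $W_{t,x}=(1-X)^2+X$ and $W_{t,y}=X(1-X)$. For a product,
$$W_{ts,z}=(1-X)W_{t,z}+XW_{s,z}.$$
By induction, $\sum_zW_{t,z}=1$. Also by induction, if $K$ is a commutative ring, $\kappa\in K$, and $K_\kappa=(K,\cdot)$ is the groupoid with $x\cdot y=(1-\kappa)x+\kappa y$, then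
$$t \text{ evaluates in } K_\kappa \text{ to } \sum_zW_{t,z}(\kappa)\,z. \tag{2}$$
Two linear forms with real coefficients agree everywhere only if their coefficients agree, so
$$\mathcal V_p\models t\approx s\iff W_{t,z}(p)=W_{s,z}(p)\ \text{ for all } z. \tag{3}$$
As $0<p<1$, we have $W_{t,z}(p)>0$ exactly when $z$ occurs in $t$. Hence both sides of an identity of $\mathcal V_p$ contain the same variables.

**Lemma 1.** Every linear identity of $\mathcal V_p$, and also $xx\approx x$, holds in $\mathrm{Sub}\,\mathbf A$ for every $\mathbf A\in\mathcal V_p$. So if $\mathcal V_p$ has a base of linear identities and $xx\approx x$, then $\mathcal V_p=\mathrm{Sub}\,\mathcal V_p$.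

*Proof.* If $t$ is linear, then (1) reads $t(B_1,\dots,B_n)=\{t(b_1,\dots,b_n): b_i\in B_i\}$. If $s$ is linear too and $\mathcal V_p\models t\approx s$, both sides have the same variables and give the same set. For idempotence, $BB\subseteq B$ since $B$ is a subalgebra, and $B=\{bb:b\in B\}\subseteq BB$. If these identities form a base of $\mathcal V_p$, every $\mathrm{Sub}\,\mathbf A$ lies in $\mathcal V_p$. $\square$

To *expand* a leaf labelled $z$ means to replace it by $zz$. A leaf of weight $w$ is then replaced by two leaves with the same label, of weights $(1-X)w$ and $Xw$. No $W_{t,z}$ changes, and the old and new terms are equal modulo $xx\approx x$.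

**Lemma 2 (matching leaves).** Suppose that by expanding leaves we can turn $t$ into $\hat t$ and $s$ into $\hat s$ so that some bijection between the leaves of $\hat t$ and those of $\hat s$ preserves labels and the values at $p$ of the weights. Then $t\approx s$ follows from $xx\approx x$ and the linear identities of $\mathcal V_p$.

*Proof.* Give each pair of corresponding leaves its own new variable. We get two linear terms in which each variable has the same weight at $p$, so by (3) they form a linear identity of $\mathcal V_p$. Identifying variables back to the original labels turns it into $\hat t\approx\hat s$. Finally $t\approx\hat t$ and $s\approx\hat s$ follow from $xx\approx x$. $\square$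

Take for example $(xy)x\approx x(yx)$. Expanding gives $(xy)(xx)$ and $(xx)(yx)$. The two middle leaves $y,x$ of the first and $x,y$ of the second all have weight $X(1-X)$, so the matching exchanges their places, and the linear identity behind it is the entropic law.

We also need one algebraic fact. For $0\le e\le n$, multiplying $X^e$ by $(X+(1-X))^{n-e}=1$ gives
$$X^e=\sum_{j=e}^n\binom{n-e}{j-e}X^j(1-X)^{n-j}. \tag{4}$$
So the $n+1$ polynomials $X^j(1-X)^{n-j}$, $0\le j\le n$, span the polynomials of degree at most $n$, and hence form a basis of this $(n+1)$-dimensional space. A polynomial in $\mathbb Z[X]$ of degree at most $n$ has integer coefficients in this basis.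

**Proposition 3.** If $p$ is transcendental, then $\mathcal V_p$ has a base consisting of linear identities and $xx\approx x$, and $\mathcal V_p=\mathrm{Sub}\,\mathcal V_p$.

*Proof.* Let $\mathcal V_p\models t\approx s$. By (3), the polynomial $W_{t,z}-W_{s,z}\in\mathbb Z[X]$ vanishes at $p$, so it is $0$ because $p$ is transcendental. Expand all leaves of $t$ and $s$ to a common depth $n$. The number of leaves of $\hat t$ with label $z$ and weight $X^j(1-X)^{n-j}$ is the coefficient of $W_{t,z}$ at $X^j(1-X)^{n-j}$ in the basis above. It is the same for $\hat s$. So a matching as in Lemma 2 exists, and $t\approx s$ follows from linear identities of $\mathcal V_p$ and $xx\approx x$. The second claim is Lemma 1. $\square$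

Transcendence was used once: equal values at $p$ forced equal polynomials. If $p$ is algebraic, differences $W_{t,z}-W_{s,z}$ can be nonzero multiples of the minimal polynomial of $p$, and new identities appear. Do they come from linear ones? And if they do not, can they still hold for subalgebras?

## 2. The conjecture for idempotent varieties with the generalized entropic property

The general setting is this. Let $\mathbf A=(A,F)$ be an algebra. For nonempty $A_1,\dots,A_n\subseteq A$ and $n$-ary $f\in F$ put $f(A_1,\dots,A_n)=\{f(a_1,\dots,a_n):a_i\in A_i\}$. All nonempty subsets of $A$ with these operations form the *complex algebra* of $\mathbf A$. Let $S(A)$ be the set of nonempty subuniverses. If $S(A)$ is closed under the complex operations, $\mathrm{Sub}\,\mathbf A=(S(A),F)$ is the *complex algebra of subalgebras*. When it is defined for all $\mathbf A\in\mathcal V$, the variety generated by all $\mathrm{Sub}\,\mathbf A$, $\mathbf A\in\mathcal V$, is $\mathrm{Sub}\,\mathcal V$. As an example, in the *left-zero band* $\mathbf L=(\{0,1\},\,xy=x)$ every nonempty subset is a subalgebra,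 and $BC=B$; so $\mathrm{Sub}\,\mathbf L$ is a three-element groupoid that again satisfies $xy\approx x$.

A variety $\mathcal V$ has the *generalized entropic property* if for every $m$-ary $f\in F$ and $n$-ary $g\in F$ there are $n$-ary terms $t_1,\dots,t_m$ such that $\mathcal V$ satisfies
$$g(f(x_{11},\dots,x_{1m}),\dots,f(x_{n1},\dots,x_{nm}))\approx f(t_1(x_{11},\dots,x_{n1}),\dots,t_m(x_{1m},\dots,x_{nm})).$$
This holds if and only if for every $\mathbf A\in\mathcal V$ the set $S(A)$ is a subuniverse of the complex algebra of $\mathbf A$. For $\mathcal V_p$ the property is the entropic law, with $t_1=t_2=x\cdot y$, and Section 1 checked the closure directly. A variety is *idempotent* if $f(x,\dots,x)\approx x$ holds for all basic operations $f$.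

The following conjecture comes from Kira Adaricheva, Agata Pilitowska and David Stanovsky, "On complex algebras of subalgebras", arXiv:math/0610832 (2006).

**Conjecture.** Let $\mathcal V$ be an idempotent variety satisfying the generalized entropic property. Then $\mathcal V=\mathrm{Sub}\,\mathcal V$ if and only if $\mathcal V$ has a base consisting of linear identities and the identities $f(x,\dots,x)\approx x$, for all basic operations $f$.

It is known that the backward implication holds for every idempotent variety; for $\mathcal V_p$ it is our Lemma 1. In plain words, the forward implication says that the only way for all identities to survive the passage to subalgebras is that they follow from idempotence and from identities in which no variable is repeated. This is false.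

**Theorem 4.** Let $p=1-\frac1{\sqrt2}$ and let $\mathcal V=\mathcal V_p$ be the variety generated by $(\mathbb R,\cdot)$ with $x\cdot y=(1-p)x+py=\frac1{\sqrt2}x+\bigl(1-\frac1{\sqrt2}\bigr)y$. Then $\mathcal V$ is idempotent and entropic (so it has the generalized entropic property), and $\mathcal V=\mathrm{Sub}\,\mathcal V$. However, $\mathcal V$ has no base consisting of linear identities and $xx\approx x$: the identity $(xy)y\approx(yx)x$ holds in $\mathcal V$ but does not follow from $xx\approx x$ and the linear identities of $\mathcal V$.

For algebraic $p$ let $m\in\mathbb Z[X]$ be its *primitive minimal polynomial*: irreducible over $\mathbb Q$, with $m(p)=0$ and coprime integer coefficients; it is unique up to sign. We shall use Gauss' lemma in this form: if $G\in\mathbb Z[X]$ and $G(p)=0$, then $G=mh$ with $h\in\mathbb Z[X]$.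

**Theorem 5 (classification).** Let $p\in(0,1)$ be real.

(a) $\mathcal V_p=\mathrm{Sub}\,\mathcal V_p$ if and only if $p$ is transcendental, or $p$ is algebraic with $|m(0)|=|m(1)|=1$ (that is, $p$ and $1-p$ are units of $\mathbb Z[p]$).

(b) $\mathcal V_p$ has a base of linear identities and $xx\approx x$ if and only if (i) $p$ is transcendental, or (ii) there are $q\in(0,1)$ and coprime positive integers $a,b$ with $p=q^a$, $1-p=q^b$ and $X^a+X^b-1$ irreducible in $\mathbb Q[X]$.

Hence $\mathcal V_p$ refutes the conjecture exactly when $p$ is algebraic, $|m(0)|=|m(1)|=1$, and (ii) fails.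

## 3. The weights $1/2$, $1/3$ and $1-1/\sqrt2$ by hand

**The weight $p=1/2$.** Here $m=2X-1$, and there are identities with different weight polynomials, such as $xy\approx yx$. But a leaf at depth $n$ has value $2^{-n}$ wherever it sits. If $\mathcal V_{1/2}\models t\approx s$, expand both terms to a common depth $n$. Each variable $z$ then labels $2^nW_{t,z}(\frac12)=2^nW_{s,z}(\frac12)$ leaves on either side, so Lemma 2 applies. Thus $\mathcal V_{1/2}$ has a base of linear identities and $xx\approx x$, and $\mathcal V_{1/2}=\mathrm{Sub}\,\mathcal V_{1/2}$.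

**The weight $p=1/3$.** At depth two the four leaves have values $\frac49,\frac29,\frac29,\frac19$. From $\frac49=\frac29+\frac29$ we read off
$$\mathcal V_{1/3}\models (xy)y\approx(yx)(xy),$$
since $x$ has weight $\frac49$ on both sides. Does this hold for subalgebras? Let $B$ be the subalgebra of $\mathbf R_{1/3}$ generated by $0$ and $1$, so $B\subseteq\mathbb Z[\frac13]$, and let $C=\{0\}$. Then
$$(BC)C=\{\tfrac49b:b\in B\},\qquad (CB)(BC)=\{\tfrac29(b+b'):b,b'\in B\}.$$
The second set contains $\frac29=\frac49\cdot\frac12$, but $\frac12\notin\mathbb Z[\frac13]$. So the identity fails in $\mathrm{Sub}\,\mathbf R_{1/3}$, and $\mathcal V_{1/3}\ne\mathrm{Sub}\,\mathcal V_{1/3}$. What went wrong is that two occurrences of total value $\frac49$ had to be absorbed by a single occurrence of that value, and dividing by it left the ring.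

**The weight $p=1-\frac1{\sqrt2}$.** Here $1-p=\frac1{\sqrt2}$. In $(xy)y$ the weight of $x$ is $(1-p)^2=\frac12$, so in $\mathbf R_p$
$$(xy)y=\tfrac12x+\tfrac12y=(yx)x,\qquad\text{hence}\qquad \mathcal V_p\models(xy)y\approx(yx)x .$$
This identity does not come from linear ones, and we can prove that part of Theorem 4 at once.

**Step 1 (to show that every linear identity of $\mathcal V_p$ holds in the left-zero band $\mathbf L$).** In $\mathbf L$ a term evaluates to its leftmost variable. Let $\mathcal V_p\models t\approx s$ with $t,s$ linear; they have the same variables. Let $x$ be leftmost in $t$. Its weight at $p$ is $(1-p)^e=2^{-e/2}$ for some $e\ge0$. Suppose $x$ is not leftmost in $s$. Then its weight there is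
$$p^f(1-p)^g=(\sqrt2-1)^f\,2^{-(f+g)/2},\qquad f\ge1,$$
because $p=(\sqrt2-1)/\sqrt2$. By (3) the two weights are equal, and squaring gives $(\sqrt2-1)^{2f}=2^{f+g-e}\in\mathbb Q$. But $(\sqrt2-1)^{2f}=(3-2\sqrt2)^f=u-v\sqrt2$ with positive integers $u,v$, which is irrational. So $t$ and $s$ have the same leftmost variable.

**Step 2 (to separate $\mathbf L$ from $\mathcal V_p$).** $\mathbf L$ is idempotent, so it satisfies $xx\approx x$ and all linear identities of $\mathcal V_p$. But in $\mathbf L$ we have $(xy)y=x$ and $(yx)x=y$. Hence $(xy)y\approx(yx)x$ does not follow from $xx\approx x$ and the linear identities of $\mathcal V_p$, and no base of the kind in question exists.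

How does this identity behave on subalgebras? Let $B,C$ be subalgebras of $\mathbf R_p$. A typical element of $(BC)C$ is
$$(bc)c'=\tfrac12b+p(1-p)c+pc',\qquad p(1-p)=\tfrac12(\sqrt2-1),\quad p=\tfrac12(2-\sqrt2).$$
To write it as $\frac12b+\frac12c''$ with $c''\in C$ we need $c''=(\sqrt2-1)c+(2-\sqrt2)c'$, and the term $(c'c)(cc')$ gives exactly that, since $2p(1-p)=\sqrt2-1$. So $(BC)C\subseteq\{\frac12b+\frac12c:b\in B,c\in C\}$, and taking $c'=c$ gives equality. By symmetry $(CB)B$ is the same set, and so $(BC)C=(CB)B$. The identity survives, thanks to a lucky term. To prove $\mathcal V_p=\mathrm{Sub}\,\mathcal V_p$ we must find such a term for every identity.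

## 4. Redistributing the occurrences of a variable

**Definition (attainable).** A vector $(c_1,\dots,c_k)\in\mathbb R^k$ is *attainable* if there is a term $u(y_1,\dots,y_k)$ with $c_i=W_{u,y_i}(p)$ for $1\le i\le k$. Its entries then lie in $\mathbb Z[p]$, are nonnegative, and sum to $1$.

For $p=1-\frac1{\sqrt2}$ the vector $(\sqrt2-1,2-\sqrt2)$ is attainable, via $u=(y_2y_1)(y_1y_2)$.

**Lemma 6.** Let $\mathcal V_p\models t\approx s$. For each variable $z_i$ let $a_{i1},\dots,a_{ik_i}$ and $b_{i1},\dots,b_{il_i}$ be the values at $p$ of the weights of its occurrences in $t$ and in $s$. Then $t(B_1,\dots,B_n)\subseteq s(B_1,\dots,B_n)$ holds for all subalgebras $B_1,\dots,B_n$ of all $\mathbf A\in\mathcal V_p$ if and only if for every $i$ there are attainable $c_{i1},\dots,c_{il_i}\in\mathbb R^{k_i}$ with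
$$(a_{i1},\dots,a_{ik_i})=\sum_{j}b_{ij}c_{ij}. \tag{5}$$

*Proof.* **Step 1 (from vectors to terms).** Let the term $u_{ij}(z_{i1},\dots,z_{ik_i})$ attain $c_{ij}$. In $s^*((u_{ij}))$ the variable $z_{ir}$ has weight $\sum_jb_{ij}(c_{ij})_r$ at $p$, and by (5) this is $a_{ir}$, its weight in $t^*$. So $\mathcal V_p\models t^*\approx s^*((u_{ij}))$ by (3). By (1), an element of $t(B_1,\dots,B_n)$ has the form $t^*((b_{ij}))$ with elements $b_{ij}\in B_i$. It equals $s^*$ evaluated at the elements $u_{ij}(b_{i1},\dots,b_{ik_i})\in B_i$, so by (1) it lies in $s(B_1,\dots,B_n)$.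

**Step 2 (from inclusions to vectors).** In the free algebra of $\mathcal V_p$ on all $z_{ij}$, let $B_i$ be the subalgebra generated by $z_{i1},\dots,z_{ik_i}$. By (1) and the assumption, $t^*((z_{ij}))\in t(B_1,\dots,B_n)\subseteq s(B_1,\dots,B_n)$. So by (1) again $t^*((z_{ij}))=s^*((u_{ij}))$ for elements $u_{ij}\in B_i$, that is, for terms $u_{ij}(z_{i1},\dots,z_{ik_i})$. An equality in the free algebra is an identity of $\mathcal V_p$. Let $c_{ij}$ be the vector attained by $u_{ij}$. Comparing the weights at $p$ of each $z_{ir}$ by (3) gives (5). $\square$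

So the problem splits into one problem per variable: given weights $a_1,\dots,a_k$ and $b_1,\dots,b_l$ with $\sum a_i=\sum b_j=\alpha$, find attainable $c_1,\dots,c_l$ with $(a_1,\dots,a_k)=\sum_jb_jc_j$. The first thing to try is the proportional choice $c_j=\frac1\alpha(a_1,\dots,a_k)$ for all $j$. It solves the equation over $\mathbb R$, with positive entries summing to $1$. But $\alpha$ need not be a unit. Take $p=1-\frac1{\sqrt2}$ and the harmless identity $x(yx)\approx(xy)x$. The occurrences of $x$ on the left have values $\frac1{\sqrt2}$ and $p^2=\frac32-\sqrt2$, so $\alpha=\frac{3-\sqrt2}2$, and the first entry of the proportional vector is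
$$\frac{1/\sqrt2}{\alpha}=\frac{\sqrt2}{3-\sqrt2}=\frac{2+3\sqrt2}7 .$$
This is not in $\mathbb Z[p]=\mathbb Z[\frac1{\sqrt2}]$, whose elements have the form $(u+v\sqrt2)/2^k$ with $u,v\in\mathbb Z$ and $k\ge 0$. So the proportional vector is not attainable.

There is a way round. The single weights $b_j=p^e(1-p)^{e'}$ are units as soon as $p$ and $1-p$ are. So choose $c_2,\dots,c_l$ only *close* to the proportional vector, inside $\mathbb Z[p]$, and let $c_1$ be the correction that makes the equation exact; computing $c_1$ costs a division by $b_1$ alone. This works if we know that enough vectors are attainable.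

## 5. Attainable vectors: conjugates in $(0,1)$ and the two extreme leaves

Which vectors over $\mathbb Z[p]$ with positive entries and sum $1$ are attainable? Not all, for two reasons.

The first is conjugates. Let $m=5X^2-5X+1$ and $p=\frac{5-\sqrt5}{10}\approx0.28$; the other root is $\zeta=1-p\approx0.72$. The vector $(1-3p,\,3p)$ has positive entries in $\mathbb Z[p]$ with sum $1$. If a term $u$ attained it, $W_{u,y_1}(X)-(1-3X)$ would vanish at $p$, hence at $\zeta$, so $W_{u,y_1}(\zeta)=1-3\zeta<0$. But weights are nonnegative at every point of $(0,1)$. So we must ask for positivity at every root of $m$ in $(0,1)$.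

The second is the extreme leaves. Let $p=\frac34$, $m=4X-3$. Then $\frac14=1-p\in\mathbb Z[p]$, so $\frac12\in\mathbb Z[p]$, and $p$ is the only root of $m$. Yet $(\frac12,\frac12)$ is not attainable: in $\mathbb Z[\frac12]$ we have $W_{u,y}(\frac34)\equiv W_{u,y}(0)$ modulo $3$, and $W_{u,y}(0)$ is $1$ or $0$ according to whether $y$ is the leftmost leaf or not, while $\frac12\equiv2$ modulo $3$. The trouble is that a tree has just one leftmost leaf, and that $m(0)=-3$ is not $\pm1$.

When $m(0)$ and $m(1)$ are $\pm1$, the second obstacle disappears, and positivity at the conjugates is enough.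

From now on in this section let $p\in(0,1)$ be algebraic with $|m(0)|=|m(1)|=1$, and $d=\deg m$. Since $X$ divides $m(X)-m(0)$ and $X-1$ divides $m(X)-m(1)$ in $\mathbb Z[X]$, putting $X=p$ shows that $p$ and $1-p$ divide $\pm1$ in $\mathbb Z[p]$; so both are units of $\mathbb Z[p]$. Let $Z_0$ be the set of roots of $m$ in $(0,1)$; it contains $p$. For $\zeta\in Z_0$ let
$$\sigma_\zeta:\mathbb Z[p]\to\mathbb R,\qquad g(p)\mapsto g(\zeta)\quad(g\in\mathbb Z[X]).$$
It is a well-defined ring homomorphism, because $g(p)=0$ implies $m\mid g$ and so $g(\zeta)=0$.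

**Lemma 7.** Let $c_1,\dots,c_k\in\mathbb Z[p]$ with $\sum c_i=1$ and $\sigma_\zeta(c_i)>0$ for all $i$ and all $\zeta\in Z_0$. Then $(c_1,\dots,c_k)$ is attainable.

*Proof.* If $k=1$, then $c_1=1$ and the term $y_1$ will do. Let $k\ge2$. Choose $g_i\in\mathbb Z[X]$ with $g_i(p)=c_i$ for $2\le i\le k$, and put $g_1=1-\sum_{i\ge2}g_i$, so that $g_1(p)=c_1$. Then $g_i(\zeta)=\sigma_\zeta(c_i)>0$ for all $i$ and all $\zeta\in Z_0$. We may change $g_i$ by multiples of $m$ in $\mathbb Z[X]$ without changing its value at $p$. The plan is to do so until all coefficients in the basis $X^j(1-X)^{n-j}$ become nonnegative integers; then they can be read as numbers of leaves.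

**Step 1 (to make the polynomials positive on all of $[0,1]$, using real multiples of $m$).** Choose $\varepsilon>0$ such that the intervals $I_\zeta=[\zeta-\varepsilon,\zeta+\varepsilon]$, $\zeta\in Z_0$, are disjoint, lie in $(0,1)$, and all $g_i$ are positive on them. Let $I$ be their union. Define $\varphi_i=g_i$ on $I$, interpolate linearly on the gaps between consecutive intervals, and extend by constants to $0$ and to $1$. The $\varphi_i$ are continuous and positive on $[0,1]$. Also $\sum_i\varphi_i=1$, since this holds on $I$, and linear interpolation and constant extension preserve it.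

Let $\psi_i=(\varphi_i-g_i)/m$ off $I$ and $\psi_i=0$ on $I$. This is continuous on $[0,1]$: the roots of $m$ in $[0,1]$ are the points of $Z_0$ (note $m(0),m(1)\ne0$), they are interior to $I$, and $\varphi_i=g_i$ at the endpoints of the intervals. Moreover $g_i+m\psi_i=\varphi_i$ on $[0,1]$. By Weierstrass' theorem there are, for every $\eta>0$, polynomials $H_i\in\mathbb R[X]$ $(2\le i\le k)$ with $|H_i-\psi_i|<\eta$ on $[0,1]$. Put
$$F_i=g_i+mH_i\quad(i\ge2),\qquad F_1=1-\sum_{i\ge2}F_i .$$
Then $|F_i-\varphi_i|\le(k-1)\,\eta\max_{[0,1]}|m|$ on $[0,1]$ for all $i$, including $i=1$. So for small $\eta$ all $F_i$ are positive on $[0,1]$. Fix such $H_i$.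

**Step 2 (to pass from positive values to positive coefficients).** By (4), and since $\binom{n-e}{j-e}=\binom nj\frac{j(j-1)\cdots(j-e+1)}{n(n-1)\cdots(n-e+1)}$ (both sides being $0$ for $j<e$),
$$X^e=\sum_{j=0}^n\frac{j(j-1)\cdots(j-e+1)}{n(n-1)\cdots(n-e+1)}\binom njX^j(1-X)^{n-j}\qquad(n\ge e).$$
The fraction is the product of the factors $\frac{j-i}{n-i}$, $0\le i<e$. For $n\ge2e$ these lie in $[-1,1]$, and
$$\Bigl|\frac{j-i}{n-i}-\frac jn\Bigr|=\frac{i(n-j)}{n(n-i)}\le\frac{e}{n-e} .$$
Replacing the factors one at a time shows that the fraction differs from $(j/n)^e$ by at most $e^2/(n-e)$, uniformly in $j$. Therefore, for large $n$,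
$$F_i=\sum_{j=0}^n\binom nj\theta_{ij}X^j(1-X)^{n-j},\qquad \theta_{ij}=F_i(j/n)+O(1/n),$$
with the $O$-constant independent of $j$ (the $\theta_{ij}$ depend on $n$). Let $\mu>0$ be half the smallest of the minima of the $F_i$ on $[0,1]$. Then for all large $n$ we have $\theta_{ij}\ge\mu$ for all $i,j$. Since $\sum_iF_i=1=\sum_j\binom njX^j(1-X)^{n-j}$, comparing coefficients gives $\sum_i\theta_{ij}=1$, so also $\theta_{ij}\le1$.

**Step 3 (to replace the real multipliers $H_i$ by integer ones).** For large $n$, in particular $n>d$, write
$$g_i=\sum_{j=0}^n\gamma_{ij}X^j(1-X)^{n-j},\qquad H_i=\sum_{l=0}^{n-d}\rho_{il}X^l(1-X)^{n-d-l},\qquad m=\sum_{e=0}^dm_eX^e(1-X)^{d-e}.$$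
By Section 1 the $\gamma_{ij}$ and $m_e$ are integers, while the $\rho_{il}$ are real. Putting $X=0$ and $X=1$ gives $m_0=m(0)=\pm1$ and $m_d=m(1)=\pm1$. Let $C=\sum_e|m_e|$, and let $m_e=0$ for $e<0$ and $e>d$. For $i\ge2$, comparing coefficients in $F_i=g_i+mH_i$,
$$\binom nj\theta_{ij}=\gamma_{ij}+\sum_{l}\rho_{il}m_{j-l}. \tag{6}$$
Rounding each $\rho_{il}$ to an integer moves the right-hand side by a bounded amount. That is harmless for $1\le j\le n-1$, where $\binom nj\ge n$ leaves plenty of room. But at $j=0$ and $j=n$ the binomial coefficient is $1$, and there is no room: we have to hit $0$ or $1$ exactly. This is where $m_0,m_d=\pm1$ comes in. For $i\ge2$ put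
$$\hat\rho_{i0}=-m_0\gamma_{i0},\qquad\hat\rho_{i,n-d}=-m_d\gamma_{in},$$
and for $0<l<n-d$ let $\hat\rho_{il}$ be a nearest integer to $\rho_{il}$. By (6) with $j=0$ we have $\theta_{i0}=\gamma_{i0}+m_0\rho_{i0}$, hence $m_0(\rho_{i0}-\hat\rho_{i0})=\theta_{i0}$ and $|\hat\rho_{i0}-\rho_{i0}|=\theta_{i0}\le1$. In the same way, (6) with $j=n$ gives $|\hat\rho_{i,n-d}-\rho_{i,n-d}|=\theta_{in}\le1$. So $|\hat\rho_{il}-\rho_{il}|\le1$ for all $l$. Define
$$\beta_{ij}=\gamma_{ij}+\sum_l\hat\rho_{il}m_{j-l}\in\mathbb Z\quad(i\ge2),\qquad \beta_{1j}=\binom nj-\sum_{i\ge2}\beta_{ij},\qquad f_i=\sum_j\beta_{ij}X^j(1-X)^{n-j}.$$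

First, the values at $p$ are right. For $i\ge2$ we have $f_i-g_i=m\sum_l\hat\rho_{il}X^l(1-X)^{n-d-l}$, a multiple of $m$ in $\mathbb Z[X]$, so $f_i(p)=c_i$. As $\sum_if_i=\sum_j\binom njX^j(1-X)^{n-j}=1$, also $f_1(p)=1-\sum_{i\ge2}c_i=c_1$.

Second, the coefficients are nonnegative. At the ends, $\beta_{i0}=\gamma_{i0}+\hat\rho_{i0}m_0=0$ and $\beta_{in}=\gamma_{in}+\hat\rho_{i,n-d}m_d=0$ for $i\ge2$, hence $\beta_{10}=\beta_{1n}=1$. For $1\le j\le n-1$ and $i\ge2$, (6) gives $|\beta_{ij}-\binom nj\theta_{ij}|\le C$, so
$$\beta_{ij}\ge\binom nj\theta_{ij}-C\ge n\mu-C .$$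
Since $1-\sum_{i\ge2}\theta_{ij}=\theta_{1j}$, we also get
$$\beta_{1j}\ge\binom nj\theta_{1j}-(k-1)C\ge n\mu-(k-1)C .$$
All of these are nonnegative for large $n$. Fix such an $n$.

**Step 4 (to read the coefficients as a term).** The complete binary tree of depth $n$ has exactly $\binom nj$ leaves of weight $X^j(1-X)^{n-j}$. For each $j$ label $\beta_{ij}$ of them by $y_i$; this is possible since $\beta_{ij}\ge0$ and $\sum_i\beta_{ij}=\binom nj$. The resulting term $u$ has $W_{u,y_i}=f_i$, so $W_{u,y_i}(p)=c_i$ for all $i$. $\square$

## 6. Unit weights and the identity $(xy)y\approx(yx)x$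

**Proposition 8.** If $p\in(0,1)$ is algebraic and $|m(0)|=|m(1)|=1$, then $\mathcal V_p=\mathrm{Sub}\,\mathcal V_p$.

*Proof.* Let $\mathcal V_p\models t\approx s$ and fix a variable $z$ that occurs in these terms. Let $a_1,\dots,a_k$ and $b_1,\dots,b_l$ be the values at $p$ of the weights of its occurrences in $t$ and in $s$. By (3), $\alpha:=\sum a_i=\sum b_j$. All $a_i,b_j$ have the form $p^e(1-p)^{e'}$. So they are units of $\mathbb Z[p]$, and $\sigma_\zeta(a_i),\sigma_\zeta(b_j)>0$ for $\zeta\in Z_0$, because $\sigma_\zeta(p^e(1-p)^{e'})=\zeta^e(1-\zeta)^{e'}$. We look for attainable $c_1,\dots,c_l$ with $(a_1,\dots,a_k)=\sum_jb_jc_j$. If $k=1$, take all $c_j=(1)$. Let $k\ge2$.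

**Step 1 (to see that $\mathbb Z[p]$ contains enough elements).** We claim that $\{(\sigma_\zeta(c))_{\zeta\in Z_0}:c\in\mathbb Z[p]\}$ is dense in $\mathbb R^{r}$, where $r=|Z_0|$. For given $N\ge 0$ consider the $r$ vectors $(\zeta^e)_{\zeta\in Z_0}$, $N\le e<N+r$, which come from $c=p^e$. Their determinant is, up to sign, $\prod_\zeta\zeta^N$ times a Vandermonde determinant of distinct numbers, so it is nonzero and they form a basis of $\mathbb R^r$. Write a point of $\mathbb R^r$ in this basis and round the coefficients to integers; the point moves by at most the sum of the norms of the basis vectors. These norms tend to $0$ as $N\to\infty$, because $0<\zeta<1$.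

**Step 2 (to choose all but one of the $c_j$ nearly proportional).** Let $\delta>0$. For $2\le j\le l$ choose $c_j=(c_{j1},\dots,c_{jk})\in\mathbb Z[p]^k$ with coordinate sum $1$ and
$$\Bigl|\sigma_\zeta(c_{ji})-\frac{\sigma_\zeta(a_i)}{\sigma_\zeta(\alpha)}\Bigr|<\delta\qquad\text{for all }i\text{ and all }\zeta\in Z_0 .$$
Here $\sigma_\zeta(\alpha)=\sum_i\sigma_\zeta(a_i)>0$. By Step 1 we can choose the first $k-1$ coordinates as close as we like to their targets. Let the last coordinate be $1$ minus their sum; its target is met as well, because the targets sum to $1$.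

**Step 3 (to correct with $c_1$).** Since $b_1$ is a unit, we may put
$$c_1=b_1^{-1}\Bigl((a_1,\dots,a_k)-\sum_{j\ge2}b_jc_j\Bigr)\in\mathbb Z[p]^k ,$$
so that $(a_1,\dots,a_k)=\sum_jb_jc_j$. The coordinate sum of $c_1$ is $b_1^{-1}(\alpha-\sum_{j\ge2}b_j)=1$. As $\delta\to0$, and since $\sum_{j\ge2}\sigma_\zeta(b_j)=\sigma_\zeta(\alpha)-\sigma_\zeta(b_1)$, the number $\sigma_\zeta(c_{1i})$ tends to
$$\sigma_\zeta(b_1)^{-1}\Bigl(\sigma_\zeta(a_i)-\bigl(\sigma_\zeta(\alpha)-\sigma_\zeta(b_1)\bigr)\frac{\sigma_\zeta(a_i)}{\sigma_\zeta(\alpha)}\Bigr)=\frac{\sigma_\zeta(a_i)}{\sigma_\zeta(\alpha)}>0 .$$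
So for small $\delta$ all $\sigma_\zeta(c_{ji})$, $1\le j\le l$, are positive, and all $c_j$ are attainable by Lemma 7.

**Step 4 (to conclude for subalgebras).** We did this for every variable, so Lemma 6 gives $t(B_1,\dots,B_n)\subseteq s(B_1,\dots,B_n)$ for all subalgebras of all $\mathbf A\in\mathcal V_p$. Exchanging $t$ and $s$ gives equality. Hence every $\mathrm{Sub}\,\mathbf A$ satisfies $t\approx s$, and $\mathcal V_p=\mathrm{Sub}\,\mathcal V_p$. $\square$

*Proof of Theorem 4.* The variety is idempotent and entropic by Section 1. The number $p=1-\frac1{\sqrt2}$ is a root of $m=2X^2-4X+1$. Its roots $1\pm\frac1{\sqrt2}$ are irrational, so $m$ is irreducible; it is primitive, with $m(0)=1$ and $m(1)=-1$. Proposition 8 gives $\mathcal V=\mathrm{Sub}\,\mathcal V$. That $(xy)y\approx(yx)x$ holds in $\mathcal V$ but does not follow from $xx\approx x$ and the linear identities of $\mathcal V$, so that no base of the required kind exists, was shown in Section 3. $\square$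

Thus the forward implication of the conjecture, and with it the conjecture, is false, already for entropic idempotent groupoids.

## 7. Identities made from an integer polynomial, and the classification

For the necessity parts of Theorem 5 we need to manufacture identities of $\mathcal V_p$. The next lemma turns a polynomial relation for $p$ into an identity.

**Lemma 9.** Let $0\ne D\in\mathbb Z[X]$, $D=D_+-D_-$, where $D_+,D_-$ have nonnegative coefficients and disjoint supports. There are $N$ and terms $t,s$ in $x,y$ with
$$W_{t,x}=X^N(1-X)^ND_+,\qquad W_{s,x}=X^N(1-X)^ND_- .$$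
The occurrences of $x$ in $t$ (in $s$) have weights $X^{N+e}(1-X)^N$, one for each unit of the coefficient of $X^e$ in $D_+$ (in $D_-$). If $D(p)=0$, then $\mathcal V_p\models t\approx s$.

*Proof.* Choose $N$ with $\binom{2N}N\ge D_+(1),D_-(1)$. The complete binary tree of depth $2N$ has $\binom{2N}N$ leaves of weight $X^N(1-X)^N$. For each unit of the coefficient of $X^e$ in $D_+$ pick a separate such leaf and replace it by $y(y(\cdots(yx)))$ with $e$ letters $y$; there $x$ is reached by $e$ further right turns. Label all other leaves $y$. This gives $t$, and $s$ is built from $D_-$ in the same way. If $D(p)=0$, then $W_{t,x}(p)=W_{s,x}(p)$. The weights of $x$ and $y$ sum to $1$ in each term, so those of $y$ agree at $p$ too, and (3) applies. $\square$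

For $m=3X-1$, for instance, the identity has in $t$ three occurrences of $x$ of weight $X^{N+1}(1-X)^N$, and in $s$ a single one of weight $X^N(1-X)^N$.

### Part (a): when all identities pass to subalgebras

**Step 1 (necessity: to show $|m(0)|=1$).** Let $p$ be algebraic and $\mathcal V_p=\mathrm{Sub}\,\mathcal V_p$. Note $m(0)\ne0$, as $m$ is irreducible and has the root $p\ne0$. Apply Lemma 9 to $D=\pm m$, with the sign chosen so that $D(0)>0$. The identity $t\approx s$ holds in $\mathcal V_p$, hence in all $\mathrm{Sub}\,\mathbf A$. Some occurrence of $x$ in $t$ has value $p^N(1-p)^N$ at $p$, while all occurrences of $x$ in $s$ have values $p^{N+e}(1-p)^N$ with $e\ge1$. Lemma 6 gives (5) for the variable $x$; read it in the coordinate of the chosen occurrence. Attainable vectors have entries in $\mathbb Z[p]$, so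
$$p^N(1-p)^N\in p^{N+1}(1-p)^N\,\mathbb Z[p] .$$
Hence $1=p\,g(p)$ with some $g\in\mathbb Z[X]$. By Gauss' lemma $Xg-1=mh$ with $h\in\mathbb Z[X]$, and $X=0$ gives $m(0)h(0)=-1$. So $|m(0)|=1$.

**Step 2 (necessity: to show $|m(1)|=1$ by symmetry).** Reversing the multiplication turns $\mathbf R_p$ into $\mathbf R_{1-p}$, so it turns $\mathcal V_p$ into $\mathcal V_{1-p}$. It keeps the subalgebras and reverses their complex product, so it preserves the property $\mathcal V=\mathrm{Sub}\,\mathcal V$. The primitive minimal polynomial of $1-p$ is $\pm m(1-X)$. Step 1 applied to $1-p$ gives $|m(1)|=1$.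

**Step 3 (to translate into units).** If $|m(0)|=1$, then $p$ is a unit of $\mathbb Z[p]$, because $X\mid m-m(0)$ in $\mathbb Z[X]$. If $p$ is a unit, then $1=pg(p)$ with $g\in\mathbb Z[X]$, and the end of Step 1 gives $|m(0)|=1$. Similarly, if $|m(1)|=1$, then $1-p$ is a unit, because $X-1\mid m-m(1)$. Conversely, if $1=(1-p)g(p)$, then $(1-X)g-1=mh$ with $h\in\mathbb Z[X]$, and $X=1$ gives $m(1)h(1)=-1$.

**Step 4 (sufficiency).** The algebraic case is Proposition 8 and the transcendental case is Proposition 3. This proves (a).

### Part (b), sufficiency: counting leaves by height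

If $p$ is transcendental, Proposition 3 gives the base. Suppose (ii) holds, with $q,a,b$. We generalize what we did for $p=\frac12$, which is the case $q=\frac12$, $a=b=1$.

**Step 1 (to measure leaves by a single integer).** A leaf of weight $X^e(1-X)^{e'}$ has value $p^e(1-p)^{e'}=q^h$ at $p$, where $h=ae+be'$ is its *height*. Expanding it gives leaves of heights $h+b$ and $h+a$. Leaves of equal height have equal values at $p$.

**Step 2 (to bring all heights into a short window).** Let $\mathcal V_p\models t\approx s$ and $n=\max(a,b)$, and let $N$ exceed all heights of leaves in $t$ and $s$. Expand repeatedly every leaf of height less than $N$. As $a,b\ge1$, heights grow with every expansion, so this stops, with terms $\hat t,\hat s$. Every leaf of $\hat t$ or $\hat s$ has height at least $N$. It arose by expanding a leaf of height at most $N-1$, so its own height is at most $N+n-1$.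

**Step 3 (to match leaves).** Fix a variable $z$ and let $\tau_h,\tau'_h$ be the numbers of leaves labelled $z$ of height $h$ in $\hat t$ and in $\hat s$. By (3), $\sum_{h=N}^{N+n-1}(\tau_h-\tau'_h)q^{h}=0$. Dividing by $q^N$, we see that $q$ is a root of an integer polynomial of degree at most $n-1$ with coefficients $\tau_h-\tau'_h$. But $q^a+q^b=p+(1-p)=1$, so $q$ is a root of $X^a+X^b-1$, which is irreducible of degree $n$. Hence that polynomial of smaller degree is zero, and $\tau_h=\tau'_h$ for all $h$. So the leaves of $\hat t$ and $\hat s$ can be matched preserving label and height, hence label and value at $p$. By Lemma 2, $t\approx s$ follows from $xx\approx x$ and the linear identities of $\mathcal V_p$.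

### Part (b), necessity: test groupoids $K_\kappa$

Let $p$ be algebraic, and suppose $\mathcal V_p$ has a base of linear identities and $xx\approx x$. In Section 3 the left-zero band served as a test algebra: it satisfied all linear identities but was not in the variety. In general we use the groupoids $K_\kappa$ of (2), all of which satisfy $xx\approx x$. Call $p$ and $1-p$ *multiplicatively dependent* if $p^e(1-p)^{e'}=1$ for some integers $(e,e')\ne(0,0)$, and independent otherwise. For example, $\frac13$ and $\frac23$ are independent, since $2^{e'}=3^{e+e'}$ forces $e'=0$ and then $e=0$; while $q=\frac{\sqrt5-1}2$ and $1-q=q^2$ are dependent.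

**Case 1 ($p$ and $1-p$ independent; to reach a contradiction).** In a linear identity of $\mathcal V_p$ each variable has on the two sides weights $X^e(1-X)^{e'}$ and $X^f(1-X)^{f'}$ that agree at $p$. By independence $e=f$ and $e'=f'$, so they agree as polynomials. By (2) every linear identity of $\mathcal V_p$ then holds in $K_\kappa$ with $K=\mathbb Z[T]$ and $\kappa=T$. As the base holds in $K_\kappa$, we get $K_\kappa\in\mathcal V_p$. But the identity of Lemma 9 for $D=m$ holds in $\mathcal V_p$ and fails in $K_\kappa$ at $x=1$, $y=0$, where the two sides differ by $T^N(1-T)^Nm(T)\ne0$. So Case 1 does not occur.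

**Case 2 ($p$ and $1-p$ dependent; to derive (ii)).** We go in four steps.

**Step 1 (to find $q$, $a$ and $b$).** The subgroup of the multiplicative group $\mathbb R_{>0}$ generated by $p$ and $1-p$ is finitely generated and torsion-free, hence free abelian; by dependence, and since $p\ne1$, its rank is one. So it is infinite cyclic. Let $q\in(0,1)$ be a generator. Then $p=q^a$ and $1-p=q^b$, where $a,b\ge1$ because $p,1-p<1$, and $a,b$ are coprime because $p$ and $1-p$ generate the group. Choose $u,v\in\mathbb Z$ with $ua+vb=1$. Put $P=X^a+X^b-1$ and $n=\deg P=\max(a,b)$. It remains to show that $P$ is irreducible.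

**Step 2 (to build a test groupoid).** Let $K=\mathbb Q[X]/(P)$, let $\xi$ be the class of $X$, and $\kappa=\xi^a$. Then $1-\kappa=\xi^b$. As $P(0)=-1\ne0$, $\xi$ is invertible in $K$, and so are $\kappa$ and $1-\kappa$. In a linear identity of $\mathcal V_p$ the two weights of a variable agree at $p$. Their values there are powers of $q$, so their heights $ae+be'$ agree, and hence so do their values at $\kappa$, which are $\kappa^e(1-\kappa)^{e'}=\xi^{ae+be'}$. By (2), $K_\kappa$ satisfies the base, so $K_\kappa\in\mathcal V_p$.

**Step 3 (to bound $\deg m$ from below).** The identity of Lemma 9 for $D=m$ holds in $K_\kappa$. Putting $x=1$, $y=0$ gives $\kappa^N(1-\kappa)^Nm(\kappa)=0$, so $m(\kappa)=0$. Multiplication by $\kappa$ is injective on the finite-dimensional space $\mathbb Q[\kappa]$, hence surjective, so $\kappa^{-1}\in\mathbb Q[\kappa]$; likewise $(1-\kappa)^{-1}\in\mathbb Q[\kappa]$. Therefore $\xi=\xi^{ua+vb}=\kappa^u(1-\kappa)^v\in\mathbb Q[\kappa]$, so $\mathbb Q[\kappa]=K$. As $\dim K=n$, the minimal polynomial of $\kappa$ over $\mathbb Q$ has degree $n$. It divides $m\neq 0$,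 so $\deg m\ge n$.

**Step 4 (to bound $\deg m$ from above and compare).** We have $p=q^a\in\mathbb Q(q)$ and $q=p^u(1-p)^v\in\mathbb Q(p)$, so $\mathbb Q(p)=\mathbb Q(q)$ and
$$\deg m=[\mathbb Q(p):\mathbb Q]=[\mathbb Q(q):\mathbb Q]\le n ,$$
since $P(q)=p+(1-p)-1=0$; equality holds only if $P$ is irreducible. By Step 3 equality does hold. So $P$ is irreducible and (ii) holds.

This proves (b). The last sentence of Theorem 5 follows: by (a) and (b), $\mathcal V_p=\mathrm{Sub}\,\mathcal V_p$ without a base of linear identities and $xx\approx x$ means that $p$ is algebraic, $|m(0)|=|m(1)|=1$, and (ii) fails. $\square$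

## 8. Quadratic weights

**Corollary 10.** For quadratic $p\in(0,1)$, $\mathcal V_p=\mathrm{Sub}\,\mathcal V_p$ if and only if, up to sign, $m=aX^2-(a+2)X+1$ with $a\in\mathbb Z\setminus\{0\}$, or $m=aX^2-aX+1$ with $a\ge5$. All of these $\mathcal V_p$ are counterexamples to the conjecture, except $a=\pm1$ in the first family, where $\{p,1-p\}=\{q,q^2\}$ with $q=\frac{\sqrt5-1}2$.

*Proof.* **Step 1 (to list the polynomials allowed by Theorem 5(a)).** Up to sign $m(0)=1$, so $m=aX^2+bX+1$ with $a\ne0$ and $m(1)=a+b+1=\pm1$. Thus $b=-a-2$ or $b=-a$. Such a polynomial is primitive, having constant term $1$; it remains to see when it is irreducible with a root in $(0,1)$.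

If $b=-a-2$, the discriminant is $(a+2)^2-4a=a^2+4$. If it were a square $c^2$ with $c\ge0$, then $(c-a)(c+a)=4$ with factors of equal parity and nonnegative sum, so both equal $2$ and $a=0$. So for $a\ne0$ the polynomial is irreducible. From $m(0)=1$ and $m(1)=-1$ it has exactly one root in $(0,1)$.

If $b=-a$, the discriminant is $a^2-4a=(a-2)^2-4$. For $a<0$ the roots have product $\frac1a<0$ and sum $1$, so one is negative and the other exceeds $1$; none lies in $(0,1)$. For $1\le a\le3$ the discriminant is negative and the roots are not real. For $a=4$ the polynomial is $(2X-1)^2$, not irreducible. For $a\ge5$ the discriminant is positive, and it is not a square, since by the parity argument above $(a-2)^2-4=c^2$ would force $a-2=\pm2$. So $m$ is irreducible, and its roots are positive (product $\frac1a>0$, sum $1>0$) with sum $1$, hence both lie in $(0,1)$.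

**Step 2 (to find where (ii) holds).** Suppose (ii) holds, with $q$ and coprime exponents $a',b'$. With $ua'+vb'=1$ we have $q=p^u(1-p)^v$, so $\mathbb Q(p)=\mathbb Q(q)$. Irreducibility of $X^{a'}+X^{b'}-1$ gives $\max(a',b')=[\mathbb Q(q):\mathbb Q]=\deg m=2$. Being coprime, $\{a',b'\}=\{1,2\}$. So $q^2+q=1$, that is, $q=\frac{\sqrt5-1}2$, and either $p=q$ or $p=q^2$. If $p=q$, then $m=-X^2-X+1$, which is $a=-1$ in the first family. If $p=q^2=1-q$, then $m=X^2-3X+1$, which is $a=1$ in the first family. Conversely, for $a=\pm1$ in the first family $m$ has exactly one root in $(0,1)$, so $p$ is $q^2$ or $q$ respectively, and $\{p,1-p\}=\{q,q^2\}$; as $X^2+X-1$ is irreducible, (ii) holds. By Theorem 5, all other members of the two families are counterexamples, and these two are not. $\square$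

The number $1-\frac1{\sqrt2}$ of Theorem 4, with $m=2X^2-4X+1$, is the member $a=2$ of the first family.
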